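\title{When is the tangent bundle of a sphere an adjoint bundle?}

\begin{abstract}
Let $G$ be a nontrivial compact connected Lie group of dimension $d$. We prove that the structure group of $TS^d$ reduces through the adjoint representation $\operatorname{Ad}\colon G\to SO(d)$ if and only if $d\in\{1,3,7\}$, and we list the sixteen groups that occur. For $d\equiv3\pmod 4$ we prove more: the adjoint bundle of any principal bundle over $S^d$ with compact structure group of dimension $n$ becomes trivial after adding a trivial bundle of rank $\max(d-n,0)$. An additive invariant with values in $\mathbb Z/2$ reduces this to simple groups. A dimension count, combined with Adams's theorem on vector fields, settles all but eight pairs $(G,d)$. Four of these yield to elementary homotopy theory; the four with $d=15$ are settled by a computation in $K$-theory with the half-spin representation of $\mathrm{Spin}(16)$.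
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G$ be a nontrivial compact connected Lie group of dimension $d\ge1$ with Lie algebra $\mathfrak g$. An $\operatorname{Ad}$-invariant inner product and an orthonormal basis of $\mathfrak g$ turn the adjoint representation into a homomorphism
\[
\operatorname{Ad}\colon G\longrightarrow SO(\mathfrak g)\cong SO(d).
\]
A principal $G$-bundle $P\to B$ has an \emph{adjoint bundle} $\operatorname{ad}(P)=P\times_{G,\operatorname{Ad}}\mathfrak g$. We say that $TS^d$ \emph{admits a reduction through $\operatorname{Ad}$} if there is a principal $G$-bundle $P\to S^d$ with $\operatorname{ad}(P)\cong TS^d$ as oriented vector bundles. Equivalently, the structure group $SO(d)$ of $TS^d$ reduces along $\operatorname{Ad}$; equivalently again, the classifying map $S^d\to BSO(d)$ of $TS^d$ lifts up to homotopy through $B\operatorname{Ad}\colon BG\to BSO(d)$. This paper solves the following problem, which comes from \cite{MS}: \emph{determine all nontrivial compact connected Lie groups $G$ for which $TS^{\dim G}$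 admits a reduction through $\operatorname{Ad}$.}

Since $\operatorname{Ad}$ preserves the bracket, a reduction makes every tangent space of $S^d$ into a Lie algebra isomorphic to $\mathfrak g$, continuously in the point. How much this demands depends on $G$. For a torus, $\operatorname{Ad}$ is trivial and a reduction is a trivialization of $TS^d$. For $G=SO(3)$, $\operatorname{Ad}$ is an isomorphism onto $SO(3)$ and a reduction is no condition at all. In general the image of $\operatorname{Ad}$ has dimension at most $d$ inside a group of dimension $d(d-1)/2$, so one expects a reduction to force $TS^d$ to be close to trivial. The measure of closeness is the number of independent vector fields. For a positive integer $m=(2a+1)2^{c+4b}$ with $a,b\ge0$ and $0\le c\le3$, the \emph{Radon--Hurwitz number} is $\rho(m)=2^c+8b$, and Adams's theorem says that the maximal number of pointwise linearly independent vector fields on $S^{m-1}$ is exactly $\rho(m)-1$.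

If $TS^d$ is trivial, the trivial bundle $P$ gives a reduction for every $G$ of dimension $d$. This happens for $d=1,3,7$, where multiplication by the imaginary units of the complex numbers, quaternions and octonions frames the sphere. The natural guess is that there is nothing else. One constraint is known: if $G$ has rank $r$ and a reduction exists, then $r\le\rho(d+1)$, and in particular there is no reduction when $d>1$ and $d\not\equiv3\pmod4$. (We include a proof as Corollary~\ref{cor:rank}, since it is the simplest instance of our main lemma.) For $d\equiv3\pmod4$ this bound leaves many candidates: $Sp(2)\times S^1$ has $d=11$, $r=3$, $\rho(12)=4$; $SU(4)$ has $d=15$, $r=3$, $\rho(16)=9$; $\mathrm{Spin}(8)\times SU(2)$ has $d=31$, $r=5$, $\rho(32)=10$. The guess is nevertheless correct.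

\begin{theorem}\label{thm:A}
Let $G$ be a nontrivial compact connected Lie group and $d=\dim G$. Then $TS^d$ admits a reduction through $\operatorname{Ad}$ if and only if $d\in\{1,3,7\}$. Up to isomorphism these are exactly the following $16$ groups.
\begin{itemize}
\item $d=1$: $S^1$.
\item $d=3$: $T^3$, $SU(2)$, $SO(3)$.
\item $d=7$: $T^7$; \ $SU(2)\times T^4$, $SO(3)\times T^4$, $U(2)\times T^3$; \ $SU(2)^2\times S^1$, $SO(3)\times SU(2)\times S^1$, $U(2)\times SU(2)$, $SO(4)\times S^1$, $\mathrm{Spin}^c(4)=(SU(2)^2\times S^1)/\langle(-1,-1,-1)\rangle$, $SO(3)^2\times S^1$, $U(2)\times SO(3)$, $(SO(4)\times S^1)/\langle(-I,-1)\rangle$.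
\end{itemize}
\end{theorem}

A group such as $\mathrm{Spin}(8)\times SU(2)$ has to be handled through its simple factors, whose dimensions are smaller than $d$. So the statement to prove for $d\equiv3\pmod4$ should not tie $\dim G$ to $d$. We write $\mathbb R^k$ also for the trivial bundle of rank $k$.

\begin{theorem}\label{thm:B}
Let $d\equiv3\pmod4$, let $G$ be any compact Lie group, $n=\dim G$, and let $P\to S^d$ be any principal $G$-bundle. Then $\operatorname{ad}(P)\oplus\mathbb R^{\max(d-n,0)}$ is trivial.
\end{theorem}

\begin{remark}\label{rem:hyp}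
Each feature of Theorem~\ref{thm:B} matters. (i)~The trivial summand cannot be dropped: for $G=SO(3)$ every oriented rank $3$ bundle is an adjoint bundle, and over $S^7$ these are classified by $\pi_6(SO(3))=\pi_6(S^3)\cong\mathbb Z/12$. (ii)~The statement fails for $d=2$ and $G=SO(3)$, because $\pi_1(SO(3))\ne0$. (iii)~The adjoint representation cannot be replaced by an arbitrary one: $S^{15}$ has $\rho(16)-1=8$ independent vector fields, so $TS^{15}$ reduces to $SO(7)\subset SO(15)$, and yet $TS^{15}$ is not trivial.
\end{remark}

Section~\ref{sec:facts} collects the standard facts and shows that for $d\equiv3\pmod4$, $d\ge11$, an oriented rank $d$ bundle over $S^d$ is either trivial or $TS^d$. Section~\ref{sec:example} runs the method on one group by hand. Section~\ref{sec:phi} reduces Theorem~\ref{thm:B} to simple groups, Section~\ref{sec:dim} treats all but eight pairs $(G,d)$, and Sections~\ref{sec:three} and~\ref{sec:fifteen} treat these eight. Section~\ref{sec:list} deduces Theorem~\ref{thm:A}.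

\section{Bundles over spheres}\label{sec:facts}

For $q\le n$ we regard $SO(q)\subset SO(n)$ as the upper left block. We use the following textbook facts.

\begin{itemize}
\item[(F1)] \emph{Clutching.} For a connected Lie group $K$ and $d\ge2$, principal $K$-bundles over $S^d$ are classified by $\pi_{d-1}(K)\cong\pi_d(BK)$, naturally in $K$. In particular oriented bundles of rank $n$ are classified by $\pi_{d-1}(SO(n))$, adding $\mathbb R^k$ corresponds to the inclusion $SO(n)\subset SO(n+k)$, and pulling back along a self-map of $S^d$ of degree $\delta$ multiplies the class by $\delta$. We write $\tau_d\in\pi_{d-1}(SO(d))$ for the class of $TS^d$. Thus $TS^d$ reduces through $\operatorname{Ad}$ if and only if $\tau_d\in\operatorname{Ad}_*\pi_{d-1}(G)$.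
\item[(F2)] \emph{Products.} If $Y$ has a continuous multiplication with two-sided unit, then the pointwise product of two based maps $S^i\to Y$ represents their sum in $\pi_i(Y)$.
\item[(F3)] \emph{Stiefel manifolds.} For $1\le k<n$ the space $V_{n,k}=SO(n)/SO(n-k)$ of orthonormal $k$-frames in $\mathbb R^n$ is $(n-k-1)$-connected, and $\pi_{n-k}(V_{n,k})\cong\mathbb Z/2$ if $n-k$ is odd and $k\ge2$. By the exact sequence of the fibration $SO(n-k)\to SO(n)\to V_{n,k}$, a class in $\pi_i(SO(n))$ comes from $\pi_i(SO(n-k))$ if and only if it vanishes in $\pi_i(V_{n,k})$. The case $k=1$ shows that $\pi_i(SO(n))\to\pi_i(SO(n+1))$ is onto for $i\le n-1$ and bijective for $i\le n-2$.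
\item[(F4)] \emph{Euler numbers.} The fibration $SO(d)\to SO(d+1)\xrightarrow{\ \mathrm{ev}\ }S^d$ is the frame bundle of $S^d$, so its boundary map sends a generator $\iota_d$ of $\pi_d(S^d)$ to $\tau_d$. For $x\in\pi_d(SO(d+1))$, the degree of $\mathrm{ev}_*x$ is up to sign the Euler number of the rank $d+1$ bundle over $S^{d+1}$ classified by $x$.
\item[(F5)] \emph{Bott periodicity.} $\pi_i(SO)=0$ for $i\equiv2,6\pmod8$, and $\pi_7(SO)\cong\widetilde{KO}(S^8)\cong\mathbb Z$. In complex $K$-theory, $\widetilde K^1(S^{2j})=0$, and $\widetilde K(S^{2j})\cong\mathbb Z$ is mapped isomorphically onto $H^{2j}(S^{2j};\mathbb Z)$ by the component $\mathrm{ch}_j$ of the Chern character. Complexification $\widetilde{KO}(S^8)\to\widetilde K(S^8)$ is an isomorphism.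
\item[(F6)] \emph{Primary obstructions.} Let $E$ be an oriented Euclidean bundle of rank $n$ over $Y$, let $(Y,A)$ be a CW pair, and let an orthonormal $k$-frame field of $E$ be given over $A$. There is a class $o\in H^{n-k+1}(Y,A;\pi_{n-k}(V_{n,k}))$, natural for maps of pairs. For $(Y,A)=(D^{n-k+1},S^{n-k})$ it is the homotopy class of the frame field, read in a trivialization of $E$. Its image in the cohomology of $Y$ is, up to sign, the Euler class $e(E)$ if $k=1$, and it is $w_{n-k+1}(E)$ if $\pi_{n-k}(V_{n,k})\cong\mathbb Z/2$.
\end{itemize}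

The form in which Adams's theorem enters is the number
\[
q_d=d-\rho(d+1).
\]
A reduction of $TS^d$ to $SO(q)$ is a splitting $TS^d\cong E\oplus\mathbb R^{d-q}$, so for $1\le q\le d$ the class $\tau_d$ comes from $\pi_{d-1}(SO(q))$ if and only if $q>q_d$.

\begin{lemma}\label{lem:log}
For all $d\ge1$ we have $q_d\ge h(d)$, where $h(d)=d-2-2\log_2(d+1)$. The function $h$ is increasing for $d\ge2$, and $h(11)>1$.
\end{lemma}

\begin{proof}
Write $d+1=(2a+1)2^{c+4b}$. For $c=0,1,2,3$ we have $2^c=1,2,4,8$ and $2c+2=2,4,6,8$, so $\rho(d+1)\le2(c+4b)+2\le2\log_2(d+1)+2$. The derivative $1-2/((d+1)\ln2)$ of $h$ is positive for $d\ge2$, and $h(11)=9-2\log_212>9-8$.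
\end{proof}

\begin{lemma}\label{lem:Z2}
Let $d\equiv3\pmod4$.
\begin{itemize}
\item[(a)] $\pi_{d-1}(SO(n))=0$ for $n\ge d+1$.
\item[(b)] $\pi_{d-1}(SO(d))=0$ for $d=3,7$, and $\pi_{d-1}(SO(d))=\{0,\tau_d\}\cong\mathbb Z/2$ for $d\ge11$.
\item[(c)] If $d\ge11$ and $1\le q\le q_d$, then $\pi_{d-1}(SO(q))\to\pi_{d-1}(SO(d))$ is zero.
\end{itemize}
\end{lemma}

\begin{proof}
For $n\ge d+1$, (F3) gives $\pi_{d-1}(SO(n))=\pi_{d-1}(SO)$, which vanishes by (F5) because $d-1\equiv2$ or $6\pmod8$. This is (a), and it is where the congruence on $d$ is used. In the exact sequence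
\[
\pi_d(SO(d+1))\xrightarrow{\ \mathrm{ev}_*\ }\pi_d(S^d)\xrightarrow{\ \partial\ }\pi_{d-1}(SO(d))\longrightarrow\pi_{d-1}(SO(d+1))=0
\]
the map $\partial$ is therefore onto, so $\tau_d=\partial\iota_d$ generates. The bundle $TS^{d+1}$ has Euler number $2$, so $2\iota_d$ lies in the image of $\mathrm{ev}_*$ by (F4), and $2\tau_d=0$. For $d=3,7$ we have $\tau_d=0$. For $d\ge11$, Lemma~\ref{lem:log} gives $q_d>1$, so $S^d$ has fewer than $d$ independent vector fields and $\tau_d\neq0$. This proves (b). In (c), a nonzero map would have $\tau_d$ in its image, which requires $q>q_d$.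
\end{proof}

By (a), every oriented bundle of rank at least $d+1$ over $S^d$ is trivial. Theorem~\ref{thm:B} is about the last remaining dimension, rank $d$, where by (b) a single bit has to be decided.

\section{The method on one example}\label{sec:example}

Take $G=SU(3)\times SU(2)$, of dimension $11$ and rank $3\le\rho(12)=4$. We show that $TS^{11}$ does not reduce through $\operatorname{Ad}$. Here $q_{11}=7$: the sphere $S^{11}$ has three independent vector fields and not four, so by Lemma~\ref{lem:Z2}(c) every class in $\pi_{10}(SO(11))$ that comes from $SO(7)$ is zero.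

Let $\alpha=(\alpha_1,\alpha_2)\in\pi_{10}(SU(3))\oplus\pi_{10}(SU(2))$. The adjoint representation is block diagonal and factors as a product,
\[
\operatorname{Ad}(g_1,g_2)=\operatorname{diag}(A(g_1),B(g_2))=\operatorname{diag}(A(g_1),I_3)\cdot\operatorname{diag}(I_8,B(g_2)),
\]
with $A(g_1)\in SO(8)$ and $B(g_2)\in SO(3)$. By (F2), $\operatorname{Ad}_*\alpha$ is the sum of the classes of the two factors. The second class comes from a copy of $SO(3)$ conjugate to the standard one, so it vanishes. The first class comes from $SO(8)$, which is one dimension too many. Choose a unit vector $v$ in the Lie algebra of the maximal torus $T\subset SU(3)$. The composite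
\[
SU(3)\xrightarrow{\ A\ }SO(8)\longrightarrow S^7,\qquad g\longmapsto\operatorname{Ad}(g)v,
\]
factors through the flag manifold $SU(3)/T$, which has dimension $6$. So it misses a point of $S^7$ and is null-homotopic. By (F3), $A_*\alpha_1$ comes from $SO(7)$, and the first class vanishes as well. Hence $\operatorname{Ad}_*\alpha=0\ne\tau_{11}$.

Two ideas are visible. First, adjoint orbits are small, which pushes $\operatorname{Ad}_*$ down into a smaller orthogonal group. Second, the summands may be treated separately. The splitting $\operatorname{ad}(P)\cong E^7\oplus\mathbb R\oplus E^3$ by itself displays only one vector field; the contradiction comes from stabilizing $E^7$ and $E^3$ separately to rank $11$ and adding in $\mathbb Z/2$. The example also shows the limit of the method: over $S^{15}$, where $q_{15}=6$, pushing $SU(3)$ down to $SO(7)$ proves nothing, by Remark~\ref{rem:hyp}(iii).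

\section{An additive invariant and the reduction to simple groups}\label{sec:phi}

In Sections~\ref{sec:phi}--\ref{sec:fifteen}, unless stated otherwise, $d\equiv3\pmod4$ and $d\ge11$. For a compact connected Lie group $K$ and a real orthogonal representation $V$ of $K$ with $\dim V\le d$, let $\varphi_V$ be the homomorphism
\[
\varphi_V\colon\pi_{d-1}(K)\longrightarrow\pi_{d-1}(SO(\dim V))\longrightarrow\pi_{d-1}(SO(d))=\mathbb Z/2 .
\]
If $P_\alpha\to S^d$ is the $K$-bundle with class $\alpha$, then $(P_\alpha\times_KV)\oplus\mathbb R^{d-\dim V}$ is trivial when $\varphi_V(\alpha)=0$ and isomorphic to $TS^d$ otherwise. This description shows that $\varphi_V$ depends only on the isomorphism class of $V$.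

\begin{lemma}\label{lem:phi}
\begin{itemize}
\item[(a)] If $u\colon K'\to K$ is a homomorphism, then $\varphi_{u^*V}=\varphi_V\circ u_*$. If $V$ is trivial, then $\varphi_V=0$.
\item[(b)] If $\dim V+\dim W\le d$, then $\varphi_{V\oplus W}=\varphi_V+\varphi_W$.
\item[(c)] If $V$ is a direct sum of representations each of dimension at most $q_d$, then $\varphi_V=0$.
\item[(d)] If $q_d\ge8$, then $\varphi_V(s\circ\gamma)=0$ for all $s\in\pi_7(K)$ and $\gamma\in\pi_{d-1}(S^7)$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) holds by definition. For (b), write $\operatorname{diag}(A,B,I)=\operatorname{diag}(A,I,I)\cdot\operatorname{diag}(I,B,I)$ in $SO(d)$ and apply (F2). The second factor is conjugate to $\operatorname{diag}(B,I,I)$ by a fixed permutation matrix, and conjugation by an element of $O(d)$ induces an automorphism of $\pi_{d-1}(SO(d))\cong\mathbb Z/2$, which must be the identity. Part (c) follows from (b) and Lemma~\ref{lem:Z2}(c). For (d), let $j\colon SO(8)\to SO(d)$ be the inclusion. By (F3), $j_*$ is onto on $\pi_7$, so the image of $s$ in $\pi_7(SO(d))$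 is $j\circ t$ for some $t\in\pi_7(SO(8))$. Then $\varphi_V(s\circ\gamma)=j_*(t\circ\gamma)$, which vanishes by Lemma~\ref{lem:Z2}(c) with $q=8$.
\end{proof}

The core of the paper is the following statement, proved in Sections~\ref{sec:dim}--\ref{sec:fifteen}.

\begin{proposition}\label{prop:main}
Let $d\equiv3\pmod4$, $d\ge11$, and let $G$ be a simple, simply connected compact Lie group with $\dim G\le d$. Then $\varphi_{\operatorname{Ad}}=0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Proposition~\ref{prop:main}]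
Let $d\equiv3\pmod4$, now with $d\ge3$, and let $G_0$ be the identity component of $G$. The covering $P/G_0\to S^d$ has a section because $S^d$ is simply connected. The preimage of this section is a principal $G_0$-bundle $P_0\subset P$ with $\operatorname{ad}(P_0)=\operatorname{ad}(P)$, so we may assume that $G$ is connected. Let $\alpha\in\pi_{d-1}(G)$ be the class of $P$.

If $n\ge d+1$, then $\operatorname{ad}(P)$ is trivial by Lemma~\ref{lem:Z2}(a). If $n\le d$ and $d\in\{3,7\}$, then $\operatorname{ad}(P)\oplus\mathbb R^{d-n}$ is trivial by Lemma~\ref{lem:Z2}(b). Let $n\le d$ and $d\ge11$; we must show $\varphi_{\operatorname{Ad}_G}(\alpha)=0$. The group $G$ has a finite cover $G_1\times\dots\times G_l\times T$ with $T$ a torus and each $G_i$ simple and simply connected. Coverings and tori do not affect $\pi_{d-1}$, so $\alpha=\sum_i(u_i)_*\alpha_i$, where $u_i\colon G_i\to G$ are the induced homomorphisms and $\alpha_i\in\pi_{d-1}(G_i)$. The ideal $\mathfrak g_i$ commutes with the other summands of $\mathfrak g$, so $u_i^*\operatorname{Ad}_G$ is $\operatorname{Ad}_{G_i}$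 plus a trivial representation. By Lemma~\ref{lem:phi}(a),(b) and Proposition~\ref{prop:main}, $\varphi_{\operatorname{Ad}_G}(\alpha)=\sum_i\varphi_{\operatorname{Ad}_{G_i}}(\alpha_i)=0$.
\end{proof}

\section{Commuting subalgebras}\label{sec:dim}

\subsection{The dimension lemma}

In Section~\ref{sec:example} we moved one vector around by $\operatorname{Ad}$. To descend further we move a $k$-frame, and we need its orbit to have dimension within the connectivity range of $V_{n,k}$. The orbit is small when the frame has a large centralizer. In this subsection $d$ is arbitrary.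

\begin{definition}
Let $G$ be a compact connected Lie group. An integer $k\ge1$ is \emph{admissible} for $G$ if there are subalgebras $\mathfrak a,\mathfrak b\subset\mathfrak g$ with $[\mathfrak a,\mathfrak b]=0$, $\dim\mathfrak a\ge k$ and $\dim\mathfrak b\ge k+1$. We also call $k=0$ admissible.
\end{definition}

\begin{lemma}\label{lem:dim}
Let $G$ be compact connected of dimension $n\ge1$ and let $k$ be admissible. Then for every $i$ the image of $\operatorname{Ad}_*\colon\pi_i(G)\to\pi_i(SO(n))$ lies in the image of $\pi_i(SO(n-k))$. Consequently, if $d\equiv3\pmod 4$, $d\ge11$, $n\le d$ and $n-k\le q_d$, then $\varphi_{\operatorname{Ad}}=0$.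
\end{lemma}

\begin{proof}
Let $k\ge1$ and let $v_1,\dots,v_k$ be an orthonormal frame in $\mathfrak a$, taken as the last vectors of the basis of $\mathfrak g$. The stabilizer $H$ of this frame is a closed subgroup whose Lie algebra is the centralizer of the $v_i$, which contains $\mathfrak b$. The map $G\to SO(n)\to V_{n,k}$, $g\mapsto(\operatorname{Ad}(g)v_i)_i$, factors through the compact manifold $G/H$, of dimension at most $n-k-1$. Since $V_{n,k}$ is $(n-k-1)$-connected, the map is null-homotopic, and (F3) gives the first claim. The second follows from Lemma~\ref{lem:Z2}(c).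
\end{proof}

\begin{corollary}\label{cor:rank}
Let $G$ be a nontrivial compact connected Lie group of dimension $d$ and rank $r$, and suppose that $TS^d$ reduces through $\operatorname{Ad}$. Then $r\le\rho(d+1)$. Moreover $d=1$ or $d\equiv3\pmod4$.
\end{corollary}

\begin{proof}
For $d=1$ we have $r=1<\rho(2)$. Let $d\ge2$. Taking $\mathfrak a=\mathfrak b$ to be the Lie algebra of a maximal torus shows that $k=r-1$ is admissible. So $\tau_d$ comes from $SO(d-r+1)$, hence $d-r+1>q_d$, which is the inequality. The difference $d-r$ is the number of roots, which is even. If $d$ is even, then $r$ is even and $1\le r\le\rho(d+1)=1$, which is impossible. If $d\equiv1\pmod4$, then $r$ is odd and $r\le\rho(d+1)=2$, so $r=1$; a group of rank one has no roots or two, so $d\in\{1,3\}$, and this contradicts $d\ge2$, $d\equiv1\pmod4$.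
\end{proof}

\subsection{Admissible integers for the simple groups}

The torus gives $k$ of the order of the rank. Two commuting blocks of about half the size give $k$ of the order of $n/4$, which is far larger than $\rho(d+1)$, a quantity of logarithmic size. The simple, simply connected compact groups are $SU(N)$ for $N\ge2$, $Sp(N)$ for $N\ge2$, $\mathrm{Spin}(N)$ for $N\ge7$, and $G_2,F_4,E_6,E_7,E_8$.

For a classical group split the standard representation into two blocks of sizes $N-a$ and $a$, where $a=\lfloor N/2\rfloor$. For $Sp(N)$ and $\mathrm{Spin}(N)$ let $\mathfrak b$ and $\mathfrak a$ be the Lie algebras of the same type acting on the first and on the second block. For $SU(N)$ we can include the scalars: let $\mathfrak b$ consist of the traceless block diagonal matrices that are scalar on the second block, so $\mathfrak b\cong\mathfrak u(N-a)$, and let $\mathfrak a\cong\mathfrak u(a)$ consist of those that are scalar on the first block. For the exceptional groups we use the subalgebras of Borel and de Siebenthal: deleting one node from the extended Dynkin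 diagram leaves the diagram of a semisimple subalgebra of $\mathfrak g$, and its simple ideals commute with one another. This gives $A_1A_1\subset G_2$, $A_2A_2\subset F_4$, $A_2A_2A_2\subset E_6$, $A_3A_3A_1\subset E_7$ and $A_4A_4\subset E_8$. Let $\mathfrak a$ be the first factor and $\mathfrak b$ the sum of the others. In each case $k=\min(\dim\mathfrak a,\dim\mathfrak b-1)$ is admissible; the values are in Table~\ref{tab:k}.

\begin{table}[ht]
\centering
\begin{tabular}{l|c|c|c|c}
$G$ & $n=\dim G$ & $\dim\mathfrak a$ & $\dim\mathfrak b$ & $k$\\ \hline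
$SU(2a)$ & $4a^2-1$ & $a^2$ & $a^2$ & $a^2-1$\\
$SU(2a+1)$ & $4a^2+4a$ & $a^2$ & $(a+1)^2$ & $a^2$\\
$Sp(2a)$ & $8a^2+2a$ & $a(2a+1)$ & $a(2a+1)$ & $a(2a+1)-1$\\
$Sp(2a+1)$ & $8a^2+10a+3$ & $a(2a+1)$ & $(a+1)(2a+3)$ & $a(2a+1)$\\
$\mathrm{Spin}(2a)$ & $2a^2-a$ & $a(a-1)/2$ & $a(a-1)/2$ & $a(a-1)/2-1$\\
$\mathrm{Spin}(2a+1)$ & $2a^2+a$ & $a(a-1)/2$ & $a(a+1)/2$ & $a(a-1)/2$\\
$G_2$ & $14$ & $3$ & $3$ & $2$\\
$F_4$ & $52$ & $8$ & $8$ & $7$\\
$E_6$ & $78$ & $8$ & $16$ & $8$\\
$E_7$ & $133$ & $15$ & $18$ & $15$\\
$E_8$ & $248$ & $24$ & $24$ & $23$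
\end{tabular}
\caption{Commuting subalgebras $\mathfrak a,\mathfrak b$ of the simple Lie algebras and the admissible integers $k$ that they give.}\label{tab:k}
\end{table}

\subsection{The eight remaining pairs}

\begin{proposition}\label{prop:enum}
Proposition~\ref{prop:main} holds for all pairs $(G,d)$ except possibly
\[
(Sp(2),11),\quad(Sp(3),23),\quad(\mathrm{Spin}(7),23),\quad(\mathrm{Spin}(8),31)
\]
and $(G,15)$ with $G=SU(3),\ Sp(2),\ G_2,\ SU(4)$.
\end{proposition}

\begin{proof}
Take $k$ from Table~\ref{tab:k}. By Lemma~\ref{lem:dim} we must find the $d\equiv3\pmod4$ with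
\begin{equation}\label{eq:bad}
d\ge11,\qquad d\ge n,\qquad q_d<n-k .
\end{equation}

\emph{Large groups.} Suppose $(n+1)^2<2^{k-1}$. Then $2\log_2(n+1)<k-1$, so for $d\ge n$ Lemma~\ref{lem:log} gives $q_d\ge h(n)>n-k-1$, and \eqref{eq:bad} fails. This applies to $E_8$, since $249^2<2^{16}<2^{22}$. It also applies whenever $k\ge14$ and $n+1\le6k$: indeed $36k^2<2^{k-1}$ holds at $k=14$, where it reads $7056<8192$, and passing from $k$ to $k+1$ doubles the right side and less than doubles the left. For the six classical rows of Table~\ref{tab:k}, in order, $6k-(n+1)$ equals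
\[
2a^2-6,\quad2a^2-4a-1,\quad4a^2+4a-7,\quad4a^2-4a-4,\quad a^2-2a-7,\quad a^2-4a-1 .
\]
These are positive, and $k\ge14$, as soon as $a\ge4$ in the unitary rows, $a\ge3$ in the symplectic rows and $a\ge6$ in the spin rows. This disposes of $SU(N)$ for $N\ge8$, $Sp(N)$ for $N\ge6$ and $\mathrm{Spin}(N)$ for $N\ge12$.

\emph{The group $E_7$.} Here $n-k=118$, and $d\ge133$ with $d\equiv3\pmod4$ forces $d\ge135$. Since $136^2<2^{15}$, we get $q_d\ge h(135)>133-15=118$.

\emph{Small groups.} The remaining groups are listed in Table~\ref{tab:small}, and all have $n-k\le70$. For $d\ge87$ we have $q_d\ge h(87)>85-13=72$, since $88^2<2^{13}$. For $d<87$ the number $\rho(d+1)$ is $4,8,9,10,12$ according as the exact power of $2$ dividing $d+1$ is $4,8,16,32,64$, which gives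
\begin{center}
\begin{tabular}{c|cccccccccc}
$d$ & 11&15&19&23&27&31&35&39&43&47\\ \hline
$q_d$ & 7&6&15&15&23&21&31&31&39&38
\end{tabular}

\medskip
\begin{tabular}{c|ccccccccc}
$d$ & 51&55&59&63&67&71&75&79&83\\ \hline
$q_d$ & 47&47&55&51&63&63&71&70&79
\end{tabular}
\end{center}
Comparing with $n$ and $n-k$ gives the last column of Table~\ref{tab:small}.
\end{proof}

\begin{table}[ht]
\centering
\begin{tabular}{l|c|c|c||l|c|c|c}
$G$ & $n$ & $n-k$ & $d$ & $G$ & $n$ & $n-k$ & $d$\\ \hline
$SU(2)$ & 3 & 3 & none & $SU(6)$ & 35 & 27 & none\\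
$SU(3)$ & 8 & 7 & 15 & $\mathrm{Spin}(9)$ & 36 & 30 & none\\
$Sp(2)$ & 10 & 8 & 11, 15 & $Sp(4)$ & 36 & 27 & none\\
$G_2$ & 14 & 12 & 15 & $\mathrm{Spin}(10)$ & 45 & 36 & none\\
$SU(4)$ & 15 & 12 & 15 & $SU(7)$ & 48 & 39 & none\\
$\mathrm{Spin}(7),\ Sp(3)$ & 21 & 18 & 23 & $F_4$ & 52 & 45 & none\\
$SU(5)$ & 24 & 20 & none & $\mathrm{Spin}(11),\ Sp(5)$ & 55 & 45 & none\\
$\mathrm{Spin}(8)$ & 28 & 23 & 31 & $E_6$ & 78 & 70 & none
\end{tabular}
\caption{The small simple groups, with the values $d\equiv3\pmod4$, $d\ge\max(n,11)$, for which $q_d<n-k$, so that the dimension lemma does not apply.}\label{tab:small}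
\end{table}

\section{The spheres $S^{11}$, $S^{23}$ and $S^{31}$}\label{sec:three}

In these four cases the dimension count misses by one, two or three dimensions. We close the gap by looking at the homogeneous spaces themselves: they are spheres or have very few cells.

\subsection{$Sp(2)$ over $S^{11}$: one Stiefel--Whitney class}

Here $n=10$ and $q_{11}=7$, so we need to move a $3$-frame, while only $k=2$ came out of Table~\ref{tab:k}. Let $G=Sp(2)$ act on $\mathbb H^2$. It is transitive on the unit sphere $S^7$, and the stabilizer of the second basis vector $e_2$ is $H=Sp(1)\times1$. Let $v_1,v_2,v_3$ be an orthonormal basis of the Lie algebra of $1\times Sp(1)$, which $H$ fixes. The map $G\to SO(10)\to V_{10,3}$ factors through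
\[
j\colon S^7=G/H\longrightarrow V_{10,3},\qquad ge_2\longmapsto(\operatorname{Ad}(g)v_i)_i .
\]
If $j$ is null-homotopic, then $\operatorname{Ad}_*\pi_{10}(G)$ comes from $\pi_{10}(SO(7))$ by (F3), and $\varphi_{\operatorname{Ad}}=0$ by Lemma~\ref{lem:Z2}(c). The class of $j$ lies in $\pi_7(V_{10,3})\cong\mathbb Z/2$. This group also carries the obstruction $w_8$, and the plan is to identify $[j]$ with $w_8$ of the universal adjoint bundle $E=EG\times_G\mathfrak g$ over $BG$. We use $\mathbb F_2$ coefficients, and the fact that the cohomology of $BSp(N)$ is concentrated in degrees divisible by $4$.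

\emph{Step 1: $[j]=0$ if and only if $w_8(E)=0$.} Let $D=EG\times_GD^8$ and $S=EG\times_GS^7$ be the disk and sphere bundles of the standard representation, and pull $E$ back to $D\simeq BG$. Every point of $S$ has the form $[p,e_2]$ with $p\in EG$ determined up to $H$, so $S=EG/H=BSp(1)$, and assigning to $[p,e_2]$ the frame $([p,v_i])_i$ defines a $3$-frame field of $E$ over $S$. Let $o\in H^8(D,S)$ be its obstruction class (F6). A point $p_0\in EG$ gives a fiber inclusion $(D^8,S^7)\to(D,S)$, $x\mapsto[p_0,x]$, and a trivialization of $E$ over this fiber. At $[p_0,ge_2]=[p_0g,e_2]$ the frame is $[p_0g,v_i]=[p_0,\operatorname{Ad}(g)v_i]$, so $o$ restricts to $[j]$ on the fiber. By the Thom isomorphism, the restriction $H^8(D,S)\to H^8(D^8,S^7)$ is bijective. On the other hand $H^8(D,S)\to H^8(D)=H^8(BG)$ is injective because $H^7(S)=H^7(BSp(1))=0$, and it sends $o$ to $w_8(E)$.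

\emph{Step 2: $w_8(E)=0$.} The map $B(Sp(1)\times Sp(1))\to BG$ is a sphere bundle with fiber $\mathbb HP^1=S^4$. Its Euler class lies in $H^5(BG)=0$, so by the Gysin sequence it is injective on cohomology. Under $Sp(1)\times Sp(1)$ the Lie algebra $\mathfrak{sp}(2)$ splits into the two diagonal entries and the off-diagonal entry, of dimensions $3,3,4$. The base $B(Sp(1)\times Sp(1))$ is $3$-connected, so the total Stiefel--Whitney classes of the three summands are $1$, $1$ and $1+w_4$. Their product has no term in degree $8$.

\subsection{$Sp(3)$ over $S^{23}$: a vanishing stable stem}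

Here $n=21$ and $q_{23}=15$, so we need to move a $6$-frame. Let $H=Sp(1)\subset Sp(3)$ act on the first coordinate. It fixes the subalgebra $\mathfrak{sp}(2)$ of the last two coordinates, of dimension $10$; choose an orthonormal $6$-frame there. The map $Sp(3)\to V_{21,6}$ factors through $X=Sp(3)/Sp(1)$. Now $\dim X=18$, while $V_{21,6}$ is only $14$-connected; but $X$ has just one cell above dimension $14$.

Indeed, with $Sp(2)$ acting on the first two coordinates, $X$ is a bundle over $Sp(3)/Sp(2)=S^{11}$ with fiber $Sp(2)/Sp(1)=S^7$. Pull it back along a characteristic map $D^{11}\to S^{11}$ and trivialize. The resulting map $D^{11}\times S^7\to X$ sends $S^{10}\times S^7$ to one fiber $S^7=e^0\cup e^7$ and is a homeomorphism from the rest onto the complement of this fiber. So $X=Y\cup e^{18}$ with $Y=S^7\cup e^{11}$. The map $X\to V_{21,6}$ is null-homotopic on the $11$-dimensional complex $Y$, so it factors up to homotopy through $X/Y=S^{18}$. For $\alpha\in\pi_{22}(Sp(3))$ the composite $S^{22}\to Sp(3)\to X\to S^{18}$ lies in $\pi_{22}(S^{18})$, which is the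 stable $4$-stem $\pi_4^s=0$. Hence $\operatorname{Ad}_*\alpha$ vanishes in $\pi_{22}(V_{21,6})$, comes from $\pi_{22}(SO(15))$, and $\varphi_{\operatorname{Ad}}(\alpha)=0$ by Lemma~\ref{lem:Z2}(c).

\subsection{$\mathrm{Spin}(8)$ over $S^{31}$ and $\mathrm{Spin}(7)$ over $S^{23}$: fibrations over $S^7$}

Both groups fiber over $S^7$. If the fibration has a section up to odd degree, every homotopy class splits, up to an odd multiple, into a part through $S^7$ and a part in the fiber, and Lemma~\ref{lem:phi} kills both.

\begin{lemma}\label{lem:S7}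
Let $G$ be compact connected with $\dim G\le d$, let $i\colon K\to G$ be a closed connected subgroup with $G/K=S^7$, and let $p\colon G\to S^7$ be the projection. Suppose that $q_d\ge8$, that $\dim K\le q_d$, and that there is $s\in\pi_7(G)$ such that $p\circ s$ has odd degree $\mu$. Then $\varphi_{\operatorname{Ad}}=0$.
\end{lemma}

\begin{proof}
Let $\alpha\in\pi_{d-1}(G)$ and $\gamma=p_*\alpha\in\pi_{d-1}(S^7)$. Octonion multiplication makes (F2) available for $S^7$. Composition with $\gamma$ distributes over pointwise products, so $x\mapsto x\circ\gamma$ is a homomorphism $\pi_7(S^7)\to\pi_{d-1}(S^7)$. Therefore $p_*(s\circ\gamma)=(\mu\iota_7)\circ\gamma=\mu\gamma=p_*(\mu\alpha)$, and exactness gives $\mu\alpha=s\circ\gamma+i_*\beta$ with $\beta\in\pi_{d-1}(K)$. The first term is killed by Lemma~\ref{lem:phi}(d). As a representation of $K$, $\mathfrak g$ is the sum of $\mathfrak k$ and its orthogonal complement, of dimension $7$, so the second term is killed by Lemma~\ref{lem:phi}(a),(c). As $\mu$ is odd, $\varphi_{\operatorname{Ad}}(\alpha)=\varphi_{\operatorname{Ad}}(\mu\alpha)=0$.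
\end{proof}

For $(\mathrm{Spin}(8),31)$ take $K=\mathrm{Spin}(7)$, of dimension $21=q_{31}$. Left multiplication $x\mapsto L_x$ by unit octonions is a map $S^7\to SO(8)$ with $L_x(1)=x$. It lifts to $\mathrm{Spin}(8)$ since $S^7$ is simply connected, and the lift $s$ has $\mu=1$.

For $(\mathrm{Spin}(7),23)$ recall that the spin representation $\Delta_7$ of $\mathrm{Spin}(7)$ is real of dimension $8$, with weights $\frac12(\pm x_1\pm x_2\pm x_3)$, and that $\mathrm{Spin}(7)$ is transitive on its unit sphere with stabilizer $G_2$. Take $K=G_2$, of dimension $14\le15=q_{23}$. It remains to find $s$.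

\begin{lemma}\label{lem:deg3}
There is $s\in\pi_7(\mathrm{Spin}(7))$ with $p\circ s$ of degree $\pm3$.
\end{lemma}

\begin{proof}
By (F3) there is $W\in\pi_7(SO(8))$ that maps to a generator $\zeta$ of $\pi_7(SO)\cong\mathbb Z$. Let $e=\mathrm{ev}_*\colon\pi_7(SO(8))\to\pi_7(S^7)=\mathbb Z$. The class $\tau_8$ has $e(\tau_8)=\pm2$ by (F4) and is stably zero, since $TS^8\oplus\mathbb R$ is trivial. For the appropriate sign, $2W\mp e(W)\tau_8$ has $e=0$ and stable class $2\zeta$, so it comes from some $s\in\pi_7(SO(7))=\pi_7(\mathrm{Spin}(7))$. Let $E$ be the corresponding rank $7$ bundle over $S^8$.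

For a real bundle with Pontryagin roots $x_i$, the complexification has $\mathrm{ch}_4=\frac2{4!}\sum x_i^4=\frac1{12}(p_1^2-2p_2)$, which over $S^8$ equals $-p_2/6$. By (F5), $p_2(\zeta)=\pm6$, and so $p_2(E)=\pm12$. The Euler class of $\Delta_7$ is up to sign the product of one weight from each pair of opposite weights. In $H^8(B\mathrm{Spin}(7);\mathbb Q)$ this gives
\begin{align*}
\pm16\,e(\Delta_7)&=\bigl((x_1+x_2)^2-x_3^2\bigr)\bigl((x_1-x_2)^2-x_3^2\bigr)\\
&=\sum_i x_i^4-2\sum_{i<j}x_i^2x_j^2=p_1^2-4p_2 .
\end{align*}
So the spinor bundle of $E$ has Euler number $\pm p_2(E)/4=\pm3$, and by (F4) this is the degree of $p\circ s$ up to sign.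
\end{proof}

\section{The sphere $S^{15}$}\label{sec:fifteen}

It remains to treat $d=15$ and $G=SU(3),Sp(2),G_2,SU(4)$. Since $q_{15}=6$, counting vector fields is hopeless, and we compute $\varphi_V(\alpha)$ directly. By the exact sequence in the proof of Lemma~\ref{lem:Z2}, the group $\pi_{14}(SO(15))\cong\mathbb Z/2$ records the parity of an Euler number in dimension $16$. The Euler class is a Chern character, that of the difference of the half-spin bundles, and Chern characters satisfy integrality conditions. We first make this precise for bundles, then build a space on which $\alpha$ produces a bundle of rank $16$.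

\subsection{The Euler class modulo products}

For a finite connected complex $Y$ the Chern character $\mathrm{ch}=\sum_j\mathrm{ch}_j\colon K(Y)\to\bigoplus_jH^{2j}(Y;\mathbb Q)$ is a ring homomorphism with $\mathrm{ch}_0=\operatorname{rk}$. Exterior powers extend to virtual bundles, and the Adams operations $\psi^k$ are given by Newton's formulas, of which we need
\begin{equation}\label{eq:newton}
\psi^2\xi=\xi^2-2\Lambda^2\xi,\qquad\psi^3\xi=\xi^3-3\,\xi\,\Lambda^2\xi+3\Lambda^3\xi .
\end{equation}
They satisfy $\mathrm{ch}_j(\psi^k\xi)=k^j\mathrm{ch}_j(\xi)$, and $\mathrm{ch}_j(\bar\xi)=(-1)^j\mathrm{ch}_j(\xi)$. The half-spin representations $\Delta^\pm$ of $\mathrm{Spin}(16)$ have weights $\frac12(\pm x_1\pm\dots\pm x_8)$ with an even, respectively odd, number of minus signs, so their characters satisfy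
\begin{equation}\label{eq:spin}
\Delta^++\Delta^-=\prod_{i=1}^8(e^{x_i/2}+e^{-x_i/2}),\qquad\Delta^+-\Delta^-=\prod_{i=1}^8(e^{x_i/2}-e^{-x_i/2}).
\end{equation}
Reading the $x_i$ as classes of degree $2$ on the classifying space of the maximal torus, the same formulas give the Chern characters of the associated bundles, and $e=x_1\cdots x_8$. Call a cohomology class \emph{decomposable} if it is a sum of products of two classes of positive degree.

\begin{lemma}\label{lem:euler}
Let $U$ be an oriented bundle of rank $16$ with a spin structure over a finite connected complex $Y$. Then $\mathrm{ch}_8(\Delta^+(U))+68\,\mathrm{ch}_8(U_{\mathbb C})-\frac12e(U)$ is decomposable in $H^{16}(Y;\mathbb Q)$.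
\end{lemma}

\begin{proof}
The lowest term of the second product in \eqref{eq:spin} is $x_1\cdots x_8$, so $\mathrm{ch}_8(\Delta^+)-\mathrm{ch}_8(\Delta^-)=e(U)$. The first product is $2^8\exp\bigl(\sum_i\log\cosh\frac{x_i}2\bigr)$. Integrating $\tanh y=y-\frac{y^3}3+\frac{2y^5}{15}-\frac{17y^7}{315}+\cdots$ gives
\[
\log\cosh y=\frac{y^2}2-\frac{y^4}{12}+\frac{y^6}{45}-\frac{17y^8}{2520}+\cdots .
\]
The power sums $P_k=\sum_ix_i^{2k}$ are polynomials in the Pontryagin classes, so they define classes in $H^{4k}(Y;\mathbb Q)$. In the exponential series all terms except the linear one are products of such classes. Modulo decomposables, the part of degree $16$ is therefore $2^8\cdot\bigl(-\frac{17}{2520}\bigr)2^{-8}P_4$. On the other hand $\mathrm{ch}_8(U_{\mathbb C})=\frac2{8!}P_4$, and $\frac{8!}{2\cdot2520}=8$. Hence $\mathrm{ch}_8(\Delta^+)+\mathrm{ch}_8(\Delta^-)\equiv-136\,\mathrm{ch}_8(U_{\mathbb C})$. Add the two relations and divide by $2$.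
\end{proof}

\begin{example}\label{ex:S16}
On $Y=S^{16}$ there are no decomposables and $\mathrm{ch}_8$ is integral by (F5). So every oriented bundle of rank $16$ over $S^{16}$ has even Euler number, and by (F4) this says again that $\tau_{15}\ne0$. What makes this work is that $136$ is even. In rank $8$ the same computation has $2^4\cdot\bigl(-\frac1{12}\bigr)2^{-4}P_2$ against $\mathrm{ch}_4(U_{\mathbb C})=\frac1{12}P_2$, so over $S^8$ one finds $\mathrm{ch}_4(\Delta^+)=\frac12\bigl(e(U)-\mathrm{ch}_4(U_{\mathbb C})\bigr)$. Odd Euler numbers are then allowed, and the clutching map $x\mapsto L_x$ realizes one.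
\end{example}

\subsection{The mapping cone and a $\mathbb Q/\mathbb Z$-valued invariant}

Let $G$ be one of the four groups and fix $\alpha\in\pi_{14}(G)=\pi_{15}(BG)$. The ring $H^*(BG;\mathbb Q)$ is polynomial on generators of degrees twice the degrees of the basic Weyl group invariants: $(4,6)$, $(4,8)$, $(4,12)$ and $(4,6,8)$ for $SU(3)$, $Sp(2)$, $G_2$ and $SU(4)$. Hence
\begin{equation}\label{eq:BG}
H^{15}(BG;\mathbb Q)=0,\qquad\text{every class in }H^{16}(BG;\mathbb Q)\text{ is decomposable.}
\end{equation}
The space $BG$ is $3$-connected with finitely generated homology groups, so it has a CW model with finite skeleta. Let $X$ be the $20$-skeleton, represent $\alpha$ by $f\colon S^{15}\to X$, and put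
\[
C=X\cup_fe^{16}.
\]
Both $X$ and $C$ are finite and $3$-connected. The space $C$ plays the role of $S^{16}$ in Example~\ref{ex:S16}: bundles built from representations of $G$ live on $X$, and they will extend over the new cell. To speak of a characteristic number on $C$ we need to extract the coefficient of the new cell from a class in $H^{16}(C;\mathbb Q)$, and \eqref{eq:BG} lets us do so canonically. Let $\sigma\in H^{16}(C;\mathbb Z)$ be the pullback of a generator under the collapse $C\to C/X=S^{16}$, and let $D\subset H^{16}(C;\mathbb Q)$ be the subspace of decomposable classes.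

\begin{lemma}\label{lem:split}
$H^{16}(C;\mathbb Q)=\mathbb Q\sigma\oplus D$, with $\sigma\neq0$.
\end{lemma}

\begin{proof}
All cohomology is rational. Restriction $H^i(BG)\to H^i(X)$ is bijective for $i\le19$. As $H^*(C,X)$ is $\mathbb Q$ in degree $16$ and zero otherwise, and $H^{15}(X)=0$, the restriction $r\colon H^i(C)\to H^i(X)$ is bijective for $i\le15$ and the sequence $0\to\mathbb Q\sigma\to H^{16}(C)\to H^{16}(X)\to0$ is exact with $\sigma\ne0$. Let $\lambda\colon H^*(BG)\to H^*(C)$ be the ring map that sends each polynomial generator to the unique class with the same restriction to $X$. Then $r\lambda$ is the restriction from $BG$ to $X$. So $\lambda$ is bijective in degrees at most $15$, and $D$ is the image under $\lambda$ of the decomposables in $H^{16}(BG)$, that is, $D=\lambda(H^{16}(BG))$ by \eqref{eq:BG}. Since $r\lambda$ is bijective in degree $16$, $r$ maps $D$ isomorphically onto $H^{16}(X)$, and $D$ is a complement to $\ker r=\mathbb Q\sigma$.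
\end{proof}

Let $\kappa\colon H^{16}(C;\mathbb Q)\to\mathbb Q$ be the linear map with $\kappa(\sigma)=1$ and $\kappa(D)=0$, and for $\xi\in K(C)$ put $c(\xi)=\kappa(\mathrm{ch}_8\,\xi)\in\mathbb Q$. Let $R(G)$ be the complex representation ring. For $W\in R(G)$ let $W_X\in K(X)$ be the restriction of the associated bundle $EG\times_GW$, and say that $\xi\in K(C)$ \emph{lifts} $W$ if $\xi|_X=W_X$. The maps $R(G)\to K(X)\leftarrow K(C)$ commute with sums, products, exterior powers and conjugation, so these operations carry lifts to lifts.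

\begin{lemma}\label{lem:c}
Let $\xi,\eta\in K(C)$ have ranks $N,M$.
\begin{itemize}
\item[(a)] $c$ is additive, $c(1)=0$, $c(\bar\xi)=c(\xi)$ and $c(\xi\eta)=Nc(\eta)+Mc(\xi)$.
\item[(b)] $c(\psi^k\xi)=k^8c(\xi)$ and $c(\Lambda^2\xi)=(N-128)\,c(\xi)$.
\item[(c)] If $\xi|_X=\eta|_X$, then $c(\xi)-c(\eta)\in\mathbb Z$.
\item[(d)] Every $W\in R(G)$ has a lift.
\end{itemize}
\end{lemma}

\begin{proof}
In $\mathrm{ch}_8(\xi\eta)=\sum_j\mathrm{ch}_j(\xi)\,\mathrm{ch}_{8-j}(\eta)$ the terms with $0<j<8$ lie in $D$; the rest of (a) and the first part of (b) follow from the properties of $\mathrm{ch}_8$. Applying $c$ to the first formula in \eqref{eq:newton} gives $256\,c(\xi)=2Nc(\xi)-2c(\Lambda^2\xi)$. Parts (c) and (d) come from the exact sequence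
\[
\widetilde K(S^{16})\longrightarrow K(C)\longrightarrow K(X)\longrightarrow\widetilde K^1(S^{16})=0
\]
and (F5): a class pulled back from $\widetilde K(S^{16})$ has $\mathrm{ch}_8\in\mathbb Z\sigma$.
\end{proof}

By (c) and (d) there is a well-defined map
\[
\varepsilon\colon R(G)\to\mathbb Q/\mathbb Z,\qquad\varepsilon(W)=c(\xi)\bmod\mathbb Z\quad\text{for any lift }\xi\text{ of }W,
\]
and it inherits the rules: $\varepsilon$ is additive, $\varepsilon(1)=0$, $\varepsilon(\overline W)=\varepsilon(W)$, $\varepsilon(WW')=\dim W\,\varepsilon(W')+\dim W'\,\varepsilon(W)$, and $\varepsilon(\Lambda^2W)=(\dim W-128)\,\varepsilon(W)$. Every identity in $R(G)$ that expresses a representation in two ways thus bounds the order of some value of $\varepsilon$.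

\subsection{A formula for $\varphi_V$}

Let $V$ be a real representation of $G$ of dimension $n\le15$. Since $G$ is simply connected, $V\oplus\mathbb R^{16-n}$ lifts to a homomorphism $G\to\mathrm{Spin}(16)$. Let $\Delta_V\in R(G)$ be the restriction of $\Delta^+$.

\begin{proposition}\label{prop:formula}
There is an integer $\delta$ with $\varphi_V(\alpha)=\delta\bmod2$ and
\[
\tfrac\delta2\equiv\pm\bigl(\varepsilon(\Delta_V)+68\,\varepsilon(V_{\mathbb C})\bigr)\pmod{\mathbb Z}.
\]
\end{proposition}

\begin{proof}
Let $U=V_X\oplus\mathbb R^{16-n}$ over $X$, where $V_X$ is the real bundle associated to $V$, and let $s$ be the unit section given by the last coordinate. By Lemma~\ref{lem:Z2}(a), $f^*U$ is trivial. Choose an oriented isometric trivialization and use it to glue $D^{16}\times\mathbb R^{16}$ to $U$. This gives an oriented bundle $\widetilde U$ of rank $16$ over $C$. In the trivialization, $s\circ f$ is a map $S^{15}\to S^{15}$; let $\delta$ be its degree.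

The orthogonal complement of $s\circ f$ in $S^{15}\times\mathbb R^{16}$ is on the one hand $f^*V_X\oplus\mathbb R^{15-n}$, with class $\varphi_V(\alpha)$, and on the other hand the pullback of $TS^{15}$ along a map of degree $\delta$, with class $\delta\tau_{15}$. So $\varphi_V(\alpha)=\delta\bmod2$. Next apply (F6) with $k=1$ to the section $s$ over $X\subset C$. The characteristic map $(D^{16},S^{15})\to(C,X)$ is an isomorphism on $H^{16}$ and pulls the obstruction class back to the degree $\delta$. Hence $e(\widetilde U)=\pm\delta\sigma$.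

As $C$ and $X$ are $3$-connected, $\widetilde U$ and $U$ have unique spin structures, so $\Delta^+(\widetilde U)$ lifts $\Delta_V$. Also $\widetilde U_{\mathbb C}$ lifts $V_{\mathbb C}+(16-n)$. Applying $\kappa$ to Lemma~\ref{lem:euler} gives $c(\Delta^+(\widetilde U))+68\,c(\widetilde U_{\mathbb C})=\pm\frac\delta2$. Reduce modulo $\mathbb Z$.
\end{proof}

To use the formula we need $\Delta_V$. We view characters as functions on the Lie algebra $\mathfrak t$ of a maximal torus, where half-weights make sense, and recall that an element of $R(G)$ is determined by its character. Let $\pm\beta_1,\dots,\pm\beta_l$ be the nonzero weights of $V_{\mathbb C}$, so $l\le7$. Then $x_1,\dots,x_8$ restrict, up to order and sign, to $\beta_1,\dots,\beta_l$ and $8-l\ge1$ zeros. By \eqref{eq:spin}, $\Delta^+$ and $\Delta^-$ have the same restriction, and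
\begin{equation}\label{eq:DeltaV}
\Delta_V=2^{\,7-l}\prod_{i=1}^l(e^{\beta_i/2}+e^{-\beta_i/2}).
\end{equation}
For $V=\mathfrak g$ the $\beta_i$ are the positive roots; let $\Pi$ denote the product in \eqref{eq:DeltaV} in this case. Below we exhibit $\Pi$ as an element of $R(G)$, and then Proposition~\ref{prop:formula} reads
\begin{equation}\label{eq:Ad}
\tfrac\delta2\equiv\pm\bigl(2^{\,7-l}\varepsilon(\Pi)+68\,\varepsilon(\mathfrak g_{\mathbb C})\bigr)\pmod{\mathbb Z},\qquad l=\text{number of positive roots}.
\end{equation}
We must show that $\delta/2\in\mathbb Z$. We denote representations by their dimensions in boldface. For $SU(N)$ we write $t_i=e^{\theta_i}$, where $\theta_1,\dots,\theta_N$ are the weights of the standard representation and $\sum\theta_i=0$; the elementary symmetric function $e_j$ of the $t_i$ is the character of $\Lambda^j$, and $e_N=1$. The factor of $\Pi$ for the root $\theta_i-\theta_j$ is $(t_i+t_j)e^{-(\theta_i+\theta_j)/2}$, and $\sum_{i<j}(\theta_i+\theta_j)=(N-1)\sum\theta_i=0$, so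
\begin{equation}\label{eq:PiSU}
\Pi=\prod_{i<j}(t_i+t_j)\qquad\text{for }SU(N).
\end{equation}

\subsection{The group $SU(3)$}\label{ss:SU3}

Let $\xi$ lift $\mathbf3$ and put $x=c(\xi)$. The identity $\Lambda^2\mathbf3=\bar{\mathbf3}$ gives two lifts $\Lambda^2\xi$ and $\bar\xi$ of the same representation, with $c$ equal to $-125x$ and $x$. So $126x\in\mathbb Z$. In \eqref{eq:PiSU} each factor is $e_1-t_k$, so $\Pi=e_1^3-e_1\cdot e_1^2+e_2e_1-e_3=e_1e_2-e_3$. Thus $\Pi=\mathbf3\cdot\bar{\mathbf3}-1=\mathfrak g_{\mathbb C}$ and $\varepsilon(\Pi)=3x+3x=6x$. With $l=3$, formula \eqref{eq:Ad} gives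
\[
\tfrac\delta2\equiv\pm(16+68)\cdot6x=\pm504x=\pm4\cdot126x\equiv0 .
\]

\subsection{The group $Sp(2)$}

The weights of $\mathbf4$ are $\pm\theta_1,\pm\theta_2$. Put $a=e^{\theta_1}+e^{-\theta_1}$ and $b=e^{\theta_2}+e^{-\theta_2}$. Then $\mathbf4=a+b$ and $\Lambda^2\mathbf4=2+ab$, so $\mathbf5=\Lambda^2\mathbf4-1=1+ab$ has weights $0,\pm\theta_1\pm\theta_2$. The sums of two distinct weights of $\mathbf5$ are $\pm\theta_1\pm\theta_2$, $\pm2\theta_1$, $\pm2\theta_2$, $0$, $0$. These are also the weights of $S^2\mathbf4$ and of $\mathfrak g_{\mathbb C}$, so $\Lambda^2\mathbf5=S^2\mathbf4=\mathfrak g_{\mathbb C}$.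

Let $\xi$ lift $\mathbf4$ and put $x=c(\xi)$. Then $\eta=\Lambda^2\xi-1$ lifts $\mathbf5$, with $c(\eta)=-124x$. The representation $\mathfrak g_{\mathbb C}$ has the lifts $\Lambda^2\eta$ and $\xi^2-\Lambda^2\xi$, with
\[
c(\Lambda^2\eta)=(-123)(-124x)=15252x,\qquad c(\xi^2-\Lambda^2\xi)=8x+124x=132x .
\]
So $15120x\in\mathbb Z$ and $\varepsilon(\mathfrak g_{\mathbb C})=132x$. The positive roots $2\theta_1$ and $2\theta_2$ contribute the factors $a$ and $b$ to $\Pi$, and $\theta_1\pm\theta_2$ together contribute $a+b$. So $\Pi=ab(a+b)=\mathbf4\cdot\mathbf5-\mathbf4$ and $\varepsilon(\Pi)=4(-124x)+5x-x=-492x$. With $l=4$,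
\[
\tfrac\delta2\equiv\pm(-8\cdot492+68\cdot132)\,x=\pm5040x=\pm\tfrac13\cdot15120x .
\]
Hence $\frac\delta2\in\frac13\mathbb Z\cap\frac12\mathbb Z=\mathbb Z$.

\subsection{The group $G_2$}

The group $G_2$ contains $SU(3)$ with the same maximal torus, so we may compute characters there. The long roots of $G_2$ are the roots of $SU(3)$ and the short roots are $\pm\theta_1,\pm\theta_2,\pm\theta_3$. The real representation of dimension $7$ has complexification $\mathbf7$ with weights $0$ and the short roots. With $y=\mathbf3+\bar{\mathbf3}$ and $z=\mathbf3\cdot\bar{\mathbf3}$ we have $\mathbf7=1+y$ and $\mathbf{14}=\mathfrak g_{\mathbb C}=z-1+y$. Put $u=\varepsilon(\mathbf7)$ and $v=\varepsilon(\mathbf{14})$ in $\mathbb Q/\mathbb Z$.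

Since $\Lambda^2y=\Lambda^2\mathbf3+\Lambda^2\bar{\mathbf3}+z=y+z$, we get $\Lambda^2\mathbf7=y+\Lambda^2y=2y+z=\mathbf7+\mathbf{14}$. So $-121u=u+v$, that is, $v=-122u$. The long roots contribute $z-1$ to $\Pi$ by Section~\ref{ss:SU3}, and the short roots contribute
\begin{equation}\label{eq:short}
\prod_{i=1}^3(e^{\theta_i/2}+e^{-\theta_i/2})=\prod_{i=1}^3(1+t_i)=1+e_1+e_2+e_3=2+y .
\end{equation}
Moreover
\[
\mathbf7\cdot\mathbf{14}-\mathbf7^2+\mathbf{14}+1=(1+y)(z-2)+z+y=2z+yz-y-2=(z-1)(2+y)=\Pi ,
\]
so $\varepsilon(\Pi)=(7v+14u)-14u+v=8v$. With $l=6$,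
\[
\tfrac\delta2\equiv\pm(2\cdot8+68)\,v=\pm84v=\mp122\cdot84u .
\]
We still need a bound on the order of $u$. It comes from Proposition~\ref{prop:formula} itself, applied to the real $7$-dimensional representation $V$. By \eqref{eq:DeltaV} with $l=3$ and \eqref{eq:short}, $\Delta_V=16(2+y)=16(1+\mathbf7)$. So $84u=16u+68u\equiv\pm\frac{\delta'}2$ for some integer $\delta'$, and $\frac\delta2\equiv\pm61\,\delta'\equiv0$.

\subsection{The group $SU(4)$}

Let $\xi$ lift $\mathbf4$ and put $x=c(\xi)$. Then $c(\Lambda^2\xi)=-124x$, $c(\xi^3)=3\cdot16x=48x$ and $c(\xi\,\Lambda^2\xi)=4(-124x)+6x=-490x$. The second formula in \eqref{eq:newton} gives $6561x=48x+1470x+3c(\Lambda^3\xi)$, so $c(\Lambda^3\xi)=1681x$. Since $\Lambda^3\mathbf4=\bar{\mathbf4}$ and $c(\bar\xi)=x$, we get $1680x\in\mathbb Z$. Also $\mathfrak g_{\mathbb C}=\mathbf4\cdot\bar{\mathbf4}-1$, so $\varepsilon(\mathfrak g_{\mathbb C})=8x$.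

For four independent variables we claim
\[
\prod_{i<j}(t_i+t_j)=e_1e_2e_3-e_3^2-e_1^2e_4 .
\]
Setting $t_2=-t_1$ gives $e_1=t_3+t_4$, $e_2=t_3t_4-t_1^2$, $e_3=-t_1^2e_1$, $e_4=-t_1^2t_3t_4$, and the right side becomes $e_1^2\bigl(-t_1^2(t_3t_4-t_1^2)-t_1^4+t_1^2t_3t_4\bigr)=0$. By symmetry the right side is divisible by all six factors $t_i+t_j$; it has degree $6$, and at $t_i=1$ both sides equal $64=96-16-16$. This proves the claim. By \eqref{eq:PiSU}, $\Pi=\mathbf4\cdot\mathbf6\cdot\bar{\mathbf4}-\bar{\mathbf4}^2-\mathbf4^2$ with $\mathbf6=\Lambda^2\mathbf4$, and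
\[
\varepsilon(\Pi)=\bigl(24x+16(-124x)+24x\bigr)-8x-8x=-1952x .
\]
With $l=6$,
\[
\tfrac\delta2\equiv\pm(-2\cdot1952+68\cdot8)\,x=\mp3360x=\mp2\cdot1680x\equiv0 .
\]

In all four cases $\delta$ is even, so $\varphi_{\operatorname{Ad}}(\alpha)=0$. Together with Proposition~\ref{prop:enum} and Section~\ref{sec:three}, this proves Proposition~\ref{prop:main}, and with it Theorem~\ref{thm:B}.

\section{Proof of Theorem~\ref{thm:A}: the sixteen groups}\label{sec:list}

If $d\in\{1,3,7\}$, the trivial bundle $P$ gives a reduction. Conversely, suppose that $TS^d\cong\operatorname{ad}(P)$ with $d>1$. By Corollary~\ref{cor:rank}, $d\equiv3\pmod4$. Theorem~\ref{thm:B} with $n=d$ shows that $TS^d$ is trivial, and then $d\in\{3,7\}$ by Lemma~\ref{lem:Z2}(b). It remains to list the compact connected Lie groups of dimension $1$, $3$ and $7$.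

The Lie algebra of such a group is the sum of its center and of simple ideals, and $\mathfrak{su}(2)$ is the only compact simple Lie algebra of dimension less than $8$. So $\mathfrak g=\mathfrak{su}(2)^j\oplus\mathbb R^{d-3j}$. Let $T=Z(G)_0$, a torus of dimension $d-3j$, and identify the universal cover of $[G,G]$ with $SU(2)^j$. Multiplication $SU(2)^j\times T\to G$ is onto with finite central kernel $F\subset\{\pm1\}^j\times T$. Since $T$ embeds in $G$, we have $F\cap T=1$, so $F$ is the graph of a homomorphism $\chi\colon A\to T$ defined on a subgroup $A\subset\{\pm1\}^j$. Every such pair $(A,\chi)$ occurs, for $G=(SU(2)^j\times T)/F$. An isomorphism $G\cong G'$ respects the identity components of the centers and the commutator subgroups, so it lifts to an element of $\operatorname{Aut}(SU(2)^j)\times\operatorname{Aut}(T)$ that carries $F$ to $F'$; conversely such an element induces an isomorphism. An automorphism of $SU(2)^j$ permutes the factors, so it acts on $\{\pm1\}^j$ by permuting coordinates. Isomorphism classes therefore correspond to pairs $(A,\chi)$ up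 to permutations of the coordinates and automorphisms of $T$.

For $j=0$ we get the tori $S^1$, $T^3$, $T^7$. For $d=3$, $j=1$ the torus is trivial, and $A=1$ or $A=\{\pm1\}$ gives $SU(2)$ or $SO(3)$.

For $d=7$, $j=1$ we have $T=T^4$. The choice $A=1$ gives $SU(2)\times T^4$, and $A=\{\pm1\}$ with $\chi$ trivial gives $SO(3)\times T^4$. Otherwise $\chi(-1)$ has order $2$. The elements of order $2$ correspond to the nonzero vectors of $\mathbb Z^4/2\mathbb Z^4$; each is represented by a vector with entries $0$ and $1$, which is part of a basis of $\mathbb Z^4$, so $\operatorname{Aut}(T)=GL_4(\mathbb Z)$ permutes them transitively. Taking $\chi(-1)=(-1,1,1,1)$ and using $U(2)=(SU(2)\times S^1)/\langle(-1,-1)\rangle$ gives $U(2)\times T^3$.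

For $d=7$, $j=2$ we have $T=S^1$, $\chi$ takes values in $\{\pm1\}$, and $\operatorname{Aut}(S^1)$ fixes $\pm1$. So only the swap of the two factors acts. Recall that $SO(4)=SU(2)^2/\langle(-1,-1)\rangle$ and that $(-1,1)$ maps to $-I$. The cases are:
\begin{itemize}
\item $A=1$ gives $SU(2)^2\times S^1$.
\item $A=\langle(-1,1)\rangle$, equivalent to $\langle(1,-1)\rangle$, gives $SO(3)\times SU(2)\times S^1$ for $\chi$ trivial and $U(2)\times SU(2)$ otherwise.
\item $A=\langle(-1,-1)\rangle$ gives $SO(4)\times S^1$ for $\chi$ trivial and $\mathrm{Spin}^c(4)$ otherwise.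
\item $A=\{\pm1\}^2$, where $\chi$ is determined by $(\chi(-1,1),\chi(1,-1))$. The value $(1,1)$ gives $SO(3)^2\times S^1$. The equivalent values $(-1,1)$ and $(1,-1)$ give $U(2)\times SO(3)$. For the value $(-1,-1)$ the group $F$ is generated by $(-1,-1,1)$ and $(-1,1,-1)$, and dividing by these in turn gives $(SO(4)\times S^1)/\langle(-I,-1)\rangle$.
\end{itemize}
The total is $1+3+(1+3+8)=16$, and the proof of Theorem~\ref{thm:A} is complete.

\begin{thebibliography}{1}
\bibitem{MS} Leonardo Mart\'inez-Sandoval, \emph{Adjoint reductions of tangent bundles of spheres}, arXiv:2608.15742 (2026).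
\end{thebibliography}
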